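# Uniquely ergodic models whose topological multiplicity equals the ergodic multiplicity

## 1. The theorem

**Theorem 1.** Let $(Y,f,\mathcal B,\mu)$ be an invertible ergodic measure preserving system on a standard probability space, with $\mu$ not a point mass. Then there is a uniquely ergodic model $(X,T)$ of it with
$$\mathrm{Mult}(T)=\mathrm{Mult}(\mu).$$
If $\mu$ is non-atomic and $m=\mathrm{Mult}(\mu)<\infty$, one can moreover take $X$ to be a Cantor set and $T$ to be minimal, with the generating $m$-tuples forming a dense $G_\delta$ subset of $C(X)^m$.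

The question whether such a model always exists is taken from David Burguet and Ruxi Shi, "Multiplicity of topological systems", arXiv:2307.08906 (2023).

In plain words: pick a few functions, move them around by the dynamics, and take linear combinations. How many functions must you start with in order to approximate every function? On the measure side "approximate" means in mean square, and the answer is $\mathrm{Mult}(\mu)$. On the topological side it means uniformly, and the answer is $\mathrm{Mult}(T)$. Uniform approximation is the harder demand, so the topological number is at least as large. The theorem says that if we are allowed to choose the topological realization, uniformity costs no extra function.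

Section 2 makes the words precise, Sections 3 and 4 treat easy cases and show where a direct approach breaks, and Sections 5 to 12 prove the theorem. Section 13 contains some additional statements.

## 2. Generating families, Koopman operators and models

All vector spaces are real unless said otherwise.

**Definition (multiplicity).** Let $E$ be a normed space and $U:E\to E$ a bounded invertible linear operator. A subset $F\subset E$ is a *generating family* of $U$ if the real linear span of $\{U^kx:k\in\mathbb Z,\ x\in F\}$ is dense in $E$. The *multiplicity* $\mathrm{Mult}(U)\in\mathbb N\cup\{\infty\}$ is the smallest cardinality of a generating family, with $\mathrm{Mult}(U)=0$ if $E=\{0\}$.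

For example, the identity of $\mathbb R^d$ has multiplicity $d$, because moving vectors by $U$ gives nothing new. The cyclic shift of coordinates on $\mathbb R^q$ has multiplicity $1$, because the translates of $(1,0,\dots,0)$ form a basis.

**Definition (the two multiplicities).** For an ergodic system $(Y,f,\mathcal B,\mu)$, let $L^2(\mu)$ be the real Hilbert space of real square-integrable functions and $L^2_0(\mu)=\{\phi\in L^2(\mu):\int\phi\,d\mu=0\}$. Then $\mathrm{Mult}(\mu)$ is the multiplicity of $\phi\mapsto\phi\circ f$ on $L^2_0(\mu)$. For a compact metrizable space $X$ and a homeomorphism $T$ of $X$, $\mathrm{Mult}(T)$ is the multiplicity of $\phi\mapsto\phi\circ T$ on $C(X)$, the Banach space of real continuous functions with the supremum norm.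

Note that $L^2_0$ excludes the constants while $C(X)$ contains them. This mismatch will be harmless, but it has to be dealt with.

**Definition (uniquely ergodic model).** $(X,T)$ is *uniquely ergodic* if it has exactly one $T$-invariant Borel probability measure. A *uniquely ergodic model* of $(Y,f,\mathcal B,\mu)$ is a uniquely ergodic $(X,T)$ whose invariant measure $\nu$ makes $(X,T,\nu)$ measure-theoretically isomorphic to $(Y,f,\mu)$.

We use two facts.

* (i) (Jewett–Krieger) Every ergodic system has a uniquely ergodic model.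
* (ii) For every topological system $(X,T)$ and every ergodic $T$-invariant measure $\nu$, $\mathrm{Mult}(\nu)\le\mathrm{Mult}(T)$.

Fact (ii) takes one line: the map $F\mapsto F-\int F\,d\nu$ from $C(X)$ to $L^2_0(\nu)$ is continuous, commutes with the dynamics and has dense range, so it carries generating families to generating families.

**Notation.** "Polynomial" means a real Laurent polynomial $p=\sum_kp_kz^k$, and $\|p\|_{\mathbb T}=\max_{|z|=1}|p(z)|$. We write $U\phi$ for $\phi\circ f$ or $\phi\circ T$, and $p(U)=\sum_kp_kU^k$. For a tuple $\psi=(\psi_l)$, $Z(\psi)$ is the linear span of $\{U^k\psi_l\}$; its elements are exactly the sums $\sum_lq_l(U)\psi_l$ with polynomials $q_l$. For a sequence $x$ on $\mathbb Z$,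
$$(p*x)(t)=\sum_kp_kx(t+k),\qquad\text{so that } p*(q*x)=(pq)*x .$$
If $x$ is finitely supported and $\hat x(\theta)=\sum_tx(t)e^{-2\pi it\theta}$, then $\widehat{p*x}(\theta)=p(e^{2\pi i\theta})\hat x(\theta)$, hence
$$\|p*x\|_2\le\|p\|_{\mathbb T}\|x\|_2. \tag{1}$$
The same notation is used for complex coefficients, and we identify a Laurent polynomial $p$ with the trigonometric polynomial $\theta\mapsto p(e^{2\pi i\theta})$.

## 3. Finite rotations, irrational rotations, infinite multiplicity

**Infinite multiplicity.** If $\mathrm{Mult}(\mu)=\infty$, take any Jewett–Krieger model; by (ii), $\mathrm{Mult}(T)=\infty$.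

**Atoms.** If $\mu$ has an atom, ergodicity forces $f$ to be, mod $0$, a cyclic permutation of $q$ points of equal mass, and $q\ge2$ since $\mu$ is not a point mass. Let $X$ be these $q$ points. The translates of $\delta_0$ span $C(X)=\mathbb R^q$, and those of $\delta_0-\frac1q$ span $L^2_0$. So both multiplicities are $1$. The single function $\delta_0$ serves both the constants and the mean-zero functions.

**An irrational rotation.** Let $Tx=x+\alpha$ on $\mathbb R/\mathbb Z$ with $\alpha$ irrational. We check by hand that $\mathrm{Mult}(T)=1$. Let $\phi(x)=\sum_{k\in\mathbb Z}2^{-|k|}e^{2\pi ikx}$, a real continuous function. For $j\ge1$,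
$$\frac1n\sum_{t<n}\cos(2\pi jt\alpha)\,U^t\phi\;\longrightarrow\;2^{-j}\cos(2\pi jx)\quad\text{uniformly.}$$
Indeed, the coefficient of $e^{2\pi ikx}$ on the left is $2^{-|k|}$ times $\frac1n\sum_{t<n}\cos(2\pi jt\alpha)e^{2\pi ikt\alpha}$. That average is at most $1$ in modulus and tends to $\frac12$ if $k=\pm j$ and to $0$ otherwise; the summability of $2^{-|k|}$ gives uniform convergence. Similarly $\frac1n\sum_{t<n}U^t\phi\to1$. So $\overline{Z(\phi)}$ contains $1$ and all $\cos(2\pi jx)$. It also contains $\cos(2\pi j(x+\alpha))=\cos(2\pi j\alpha)\cos(2\pi jx)-\sin(2\pi j\alpha)\sin(2\pi jx)$, hence $\sin(2\pi jx)$, since $\sin(2\pi j\alpha)\ne0$. Trigonometric polynomials are dense, so $\mathrm{Mult}(T)=1$. By (ii), and since $L_0^2\ne\{0\}$, Lebesgue measure also has multiplicity $1$, so the rotation, which is uniquely ergodic, is a model as in the theorem. The argument used continuous eigenfunctions; in general we have none.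

**Standing assumption.** From now on $\mu$ is non-atomic, so $f$ is aperiodic, and $1\le m=\mathrm{Mult}(\mu)<\infty$. (We have $m\ge1$ because $L^2_0(\mu)\neq\{0\}$.) By (ii) it suffices to build a uniquely ergodic model, of the form described in Theorem 1, with $\mathrm{Mult}(T)\le m$.

## 4. Mean-square approximation does not control the supremum norm

The natural first attempt is this. Take a Jewett–Krieger model $X$ and $m$ generators of $L^2_0$, approximated by continuous functions. For finitely many $F_i\in C(X)$ one obtains polynomials $p_{il}$ and continuous $\psi_l$ with $F_i-\int F_i-\sum_lp_{il}(U)\psi_l$ small in $L^2$. To conclude we would need it small uniformly, and a function that is small in $L^2$ may still be large on a set of small measure.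

We are free to redesign the model, so let us try to delete the exceptional set. Cut almost every orbit into slots of length $N$ or $N+1$, and record on each slot a finite word. By Markov's inequality, on most slots the errors have sum of squares at most $\delta_0N$. A word on a bad slot can be overwritten by a good word at small cost in measure. In the new system every point is a concatenation of good words, and on each of them the sum of squares of the errors is at most $\delta_0N$.

Here the attempt stops. The slot length $N$ has to be chosen after the polynomials, since it must exceed their degrees and absorb the boundary errors of the slots. So $\delta_0N$ is large, and a bound $\delta_0N$ on the sum of squares permits errors of size $1$ at about $\delta_0N$ places. The sum of squares is far from excluding a single spike.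

What freedom is left? The sequences $a_l$ that represent $\psi_l$ on a given word may be changed at will, word by word. The polynomials $p_{il}$ must be the same for all words. The following example shows that changing the $a_l$ alone cannot suffice.

**Example 1.** Let $m=1$, $r=2$, $p_1=p_2=1$. On $[0,N]$ take $b_1=1_{\{0\}}$, $b_2=0$, $a=0$. The total squared error is $\sum_i\|b_i-p_i*a\|_2^2=1$, which is at most $\delta_0N$ once $N\ge1/\delta_0$. But for any sequence $a'$,
$$\max\big(|1-a'(0)|,\ |0-a'(0)|\big)\ge\tfrac12 ,$$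
so no choice of $a'$ makes the uniform error less than $\frac12$. There are $r$ targets and only $m<r$ unknown sequences: if $b_1=p_1*a$ and $b_2=p_2*a$ exactly, then $p_2*b_1=p_1*b_2$, which is a constraint on the targets.

So the polynomials must be changed too, once and for all words. The proof changes them by small random amounts. A single random perturbation of the $p_{i1}$ makes it possible, for each individual word with high probability, to choose new sequences that turn small mean-square error into small uniform error. Words that fail are a small fraction, and are overwritten. This is Lemma 5. Before that we need two softer lemmas: why approximate generators are enough, and how to get the polynomials.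

## 5. Approximate generators suffice

We will construct, for each stage $n$, an $m$-tuple $\psi_n$ that generates up to an error tending to $0$. The next lemma produces one exact generating tuple.

**Lemma 2.** Let $U$ be an invertible isometry of a separable real Banach space $E$, and let $\psi_n\in E^m$ be such that $\mathrm{dist}(x,Z(\psi_n))\to0$ for all $x$ in a dense set. Then the generating $m$-tuples form a dense $G_\delta$ in $E^m$. In particular $\mathrm{Mult}(U)\le m$.

*Proof.* Since $\mathrm{dist}(x,\cdot)$ is $1$-Lipschitz in $x$, we have $\mathrm{dist}(x,Z(\psi_n))\to0$ for every $x\in E$.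

**Step 1.** This step reduces the claim to a density statement. For $x\in E$ and $\epsilon>0$ let $O(x,\epsilon)=\{\phi\in E^m:\mathrm{dist}(x,Z(\phi))<\epsilon\}$. It is open: if $\|x-\sum_lq_l(U)\phi_l\|<\epsilon$, the same holds, with the same $q_l$, for tuples near $\phi$. If $(x_k)$ is dense in $E$, the set of generating tuples is $\bigcap_{k,j}O(x_k,1/j)$. By Baire's theorem it suffices to show that each $O(x,\epsilon)$ is dense.

**Step 2.** This step places a given tuple close to $Q(U)\psi_n$ for a polynomial matrix $Q$. Let $\phi^0\in E^m$ and $\eta>0$. Choose $n$ with $\mathrm{dist}(x,Z(\psi_n))<\epsilon$ and polynomials $q_{jl}$ with $\|\phi^0_j-\sum_lq_{jl}(U)\psi_{n,l}\|<\eta/2$ for all $j\le m$. Put $Q=(q_{jl})$. If $Q(U)$ were invertible we could recover $\psi_n$ from $Q(U)\psi_n$; in general it is not, so we perturb $Q$.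

**Step 3.** This step makes $Q$ invertible by a small perturbation. The ring $\mathbb R[z,z^{-1}]$ is a principal ideal domain, so $Q$ has a Smith normal form: $Q=ADB$ with $A,B$ invertible over $\mathbb R[z,z^{-1}]$ and $D=\mathrm{diag}(d_j)$. For small $\tau>0$ put
$$d_j'(z)=d_j((1+\tau)z)\ \text{ if } d_j\ne0,\qquad d_j'=\tau\ \text{ if }d_j=0 .$$
The zeros of $d_j((1+\tau)z)$ are those of $d_j$ divided by $1+\tau$. There are finitely many, so for all small $\tau>0$ none lies on the unit circle. As $\tau\to0$ the coefficients of $d_j'$ tend to those of $d_j$. Let $D'=\mathrm{diag}(d_j')$, $Q'=AD'B$ and $\phi=Q'(U)\psi_n$. For small $\tau$, $\|\phi_j-\phi_j^0\|<\eta$ for all $j$.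

For instance, $d(z)=z-1$ has no summable inverse, but $d'(z)=(1+\tau)z-1$ has the inverse $\sum_{k\ge1}(1+\tau)^{-k}z^{-k}$ on the circle.

**Step 4.** This step recovers $\psi_n$ from $\phi$. The function $1/d_j'$ is analytic in an annulus around the unit circle, so it has an absolutely summable Laurent expansion there, with real coefficients because $d_j'$ is real. Since $\|U^k\|=1$ for all $k\in\mathbb Z$, the series $(1/d_j')(U)$ converges in operator norm and inverts $d_j'(U)$. Hence
$$\psi_n=B^{-1}(U)\,D'^{-1}(U)\,A^{-1}(U)\,\phi\in\overline{Z(\phi)}^{\,m}.$$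
The space $\overline{Z(\phi)}$ is closed and invariant under $U^{\pm1}$, so it contains $Z(\psi_n)$, and $\mathrm{dist}(x,Z(\phi))\le\mathrm{dist}(x,Z(\psi_n))<\epsilon$. Thus $\phi\in O(x,\epsilon)$ is within $\eta$ of $\phi^0$ in each coordinate. $\square$

## 6. Multipliers bounded by one

We now extract polynomials from the hypothesis $\mathrm{Mult}(\mu)=m$. The point is that $\|p_{il}\|_{\mathbb T}\le1$ for all of them while the functions $\psi_l$ stay bounded by $2$ in $L^2$. These bounds do not depend on the accuracy $\delta$.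

**Lemma 3.** Let $\phi_1,\dots,\phi_r\in L^2_0(\mu)$ with $\sum_i\|\phi_i\|_2^2\le1$, and let $\delta>0$. There are polynomials $p_{il}$ ($i\le r$, $l\le m$) with $\|p_{il}\|_{\mathbb T}\le1$ and real $\psi_l\in L^\infty(\mu)$ with $\|\psi_l\|_2\le2$ such that
$$\sum_i\Big\|\phi_i-\sum_lp_{il}(U)\psi_l\Big\|_2^2<\delta .$$

*Proof.* **Step 1.** This step splits $H=L_0^2(\mu)$ into orthogonal cyclic subspaces. Let $x_1,\dots,x_m$ generate $H$. Replace successively $x_l$ by its projection onto the orthocomplement of $\overline{Z(x_1,\dots,x_{l-1})}$. Since $U$ is unitary, this orthocomplement is invariant under $U^{\pm1}$, so $\overline{Z(x_1,\dots,x_l)}=\overline{Z(x_1,\dots,x_{l-1})}\oplus\overline{Z(x_l)}$ for the new $x_l$. Hence $H=\bigoplus_lH_l$ orthogonally, with $H_l=\overline{Z(x_l)}$.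

**Step 2.** This step turns each $H_l$ into a function space. Let $\sigma_l$ be the spectral measure of $x_l$, that is, $\langle U^kx_l,x_l\rangle=\int z^k\,d\sigma_l$ for $k\in\mathbb Z$. As $x_l$ is real, $\langle U^kx_l,x_l\rangle=\langle U^{-k}x_l,x_l\rangle$, so $\sigma_l$ is invariant under $z\mapsto\bar z$. Call $F$ *Hermitian* if $F(\bar z)=\overline{F(z)}$. The map $q(U)x_l\mapsto q$ is isometric, since $\|q(U)x_l\|^2=\int|q|^2d\sigma_l$. It extends to an isometry of $H_l$ onto the Hermitian functions in $L^2(\sigma_l;\mathbb C)$. To see that it is onto, let complex polynomials $Q$ tend to a Hermitian $F$ in $L^2(\sigma_l)$; then $\frac12(Q(z)+\overline{Q(\bar z)})$ has real coefficients and also tends to $F$. The isometry conjugates $U$ to multiplication by $z$.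

**Step 3.** This step factors out a common function. Let $F_{il}$ correspond to the $H_l$-component of $\phi_i$, and put
$$\Psi_l=\Big(\sum_i|F_{il}|^2\Big)^{1/2},\qquad u_{il}=F_{il}/\Psi_l\quad(u_{il}=0\text{ where }\Psi_l=0).$$
Then $|u_{il}|\le1$, both $\Psi_l$ and $u_{il}$ are Hermitian, and $\|\Psi_l\|_{L^2(\sigma_l)}^2=\sum_i\|F_{il}\|^2\le\sum_i\|\phi_i\|^2\le1$.

**Step 4.** This step replaces $u_{il}$ by a polynomial. By Lusin's theorem there is a continuous $v$ with $|v|\le1$ close to $u_{il}$ in $L^2(\Psi_l^2\sigma_l)$. Its symmetrization $\frac12(v(z)+\overline{v(\bar z)})$ is still bounded by $1$, and it is as close to $u_{il}$ as $v$ was, because $u_{il}$ is Hermitian and $\Psi_l^2\sigma_l$ is conjugation invariant. It is a continuous Hermitian function, so its Fourier coefficients are real. Its Fejér means are real polynomials bounded by $1$ on the circle and converge to it uniformly. So we get polynomials $p_{il}$ with $\|p_{il}\|_{\mathbb T}\le1$ and $\|(u_{il}-p_{il})\Psi_l\|_{L^2(\sigma_l)}$ as small as we like.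

**Step 5.** This step returns to functions on $Y$. Let $\tilde x_l\in H_l$ correspond to $\Psi_l$, so $\|\tilde x_l\|_2\le1$. Choose $\psi_l\in L^\infty(\mu)$ with $\|\psi_l-\tilde x_l\|_2<\tau\le1$; then $\|\psi_l\|_2\le2$. Since $\|p_{il}(U)\|\le\|p_{il}\|_{\mathbb T}\le1$ on $L^2(\mu)$,
$$\Big\|\phi_i-\sum_lp_{il}(U)\psi_l\Big\|_2\le\sum_l\|(u_{il}-p_{il})\Psi_l\|_{L^2(\sigma_l)}+m\tau ,$$
which is as small as desired. $\square$

## 7. Random filters whose square is nearly constant

We look for random polynomials $\rho_i$, small on the circle, with two properties: $\rho_i^2$ acts nearly as a positive constant, and $\rho_i*x$ spreads any fixed sequence $x$ evenly over many coordinates.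

On a finite cyclic group this is easy. On $\mathbb Z/K$ with $K=2N+1$, let $\rho$ be the convolution operator that multiplies the $c$-th Fourier coefficient by $\kappa\varepsilon_c$, where $\varepsilon_c=\varepsilon_{-c}=\pm1$ are random signs, independent for $0\le c\le N$. Then $\rho^2=\kappa^2$ exactly. Moreover $(\rho x)(t)=\kappa\sum_c\varepsilon_cX_c$ with $X_c=\frac1K\hat x(c)e^{2\pi itc/K}$ and $\sum_c|X_c|^2=\|x\|_2^2/K$. Pairing $c$ with $-c$ gives $E|(\rho x)(t)|^2\le2\kappa^2\|x\|_2^2/K$: the energy is spread out. The evenness in $c$ makes the operator real.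

We work on $\mathbb Z$, where sharp frequency cut-offs would not give finitely supported coefficients. So we replace the indicator of a frequency by a Fejér bump, at the price of overlaps. Let
$$G(\theta)=\sum_{|k|\le N}\hat G(k)e^{2\pi ik\theta},\qquad \hat G(k)=\frac1{N+1}\Big(1-\frac{|k|}{N+1}\Big).$$
This is Fejér's kernel divided by $N+1$, so $G$ is even and $0\le G\le1$. For $c\in\mathbb Z/K$, represented by $-N\le c\le N$, put $G_c(\theta)=G(\theta-c/K)$. Summing a trigonometric polynomial of degree less than $K$ over the $K$ translates by multiples of $1/K$ leaves only $K$ times its constant term. Since $\deg G\le N<K$ and $\deg G^2\le2N<K$,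
$$\sum_cG_c=K\hat G(0)=\frac{2N+1}{N+1}\le2,\qquad\gamma:=\sum_cG_c^2=K\sum_k\hat G(k)^2 .\tag{2}$$
These are constants. As $G_c^2\le G_c$, $\gamma\le2$. Also $\gamma\ge1$: with $M=N+1$,
$$\sum_{|k|<M}\Big(1-\frac{|k|}M\Big)^2=1+\frac{(M-1)(2M-1)}{3M}=\frac{2M^2+1}{3M},\qquad \gamma=\frac{(2M-1)(2M^2+1)}{3M^3},$$
and $(2M-1)(2M^2+1)-3M^3=M^3-2M^2+2M-1=(M-1)(M^2-M+1)\ge0$. Thus $1\le\gamma\le2$.

Let $\varepsilon_{i,c}$ ($i\le r$, $0\le c\le N$) be independent random signs, put $\varepsilon_{i,-c}=\varepsilon_{i,c}$, and for $\kappa>0$ let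
$$\rho_i=\kappa\sum_c\varepsilon_{i,c}G_c,\qquad D_i=\kappa^{-2}\rho_i^2-\gamma=\sum_{c\ne c'}\varepsilon_{i,c}\varepsilon_{i,c'}G_cG_{c'} .\tag{3}$$
Since $G_{-c}(\theta)=G_c(-\theta)$, $\rho_i$ is real and even in $\theta$. So it is a real polynomial with coefficients supported in $[-N,N]$, and by (2) $\|\rho_i\|_{\mathbb T}\le2\kappa$. The polynomial $D_i$ measures how far $\kappa^{-2}\rho_i^2$ is from the constant $\gamma$.

**Lemma 4.** Let $x,x_j$ be finitely supported real sequences, deterministic or independent of the signs; in the latter case the expectations below are conditional on them. For every $t\in\mathbb Z$: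

1. $E|(\rho_i*x)(t)|^2\le\frac{4\kappa^2}N\|x\|_2^2$;
2. $E|(D_i*x)(t)|^2\le\frac{36}N\|x\|_2^2$;
3. $E\big|\kappa^{-2}\sum_{j\ne i}(\rho_i\rho_j*x_j)(t)\big|^2\le\frac{16}N\sum_{j\neq i}\|x_j\|_2^2$.

*Proof.* **Step 1.** This step proves part 1, by Parseval on $\mathbb Z/K$. Let
$$X_c=(G_c*x)(t)=\sum_{|k|\le N}\hat G(k)e^{-2\pi ikc/K}x(t+k).$$
The numbers $X_c$ are the discrete Fourier transform of $k\mapsto\hat G(k)x(t+k)$ on the $K$ residues $-N\le k\le N$. So, also for complex $x$,
$$\sum_c|X_c|^2=K\sum_{|k|\le N}\hat G(k)^2|x(t+k)|^2\le\frac{2N+1}{(N+1)^2}\|x\|_2^2\le\frac2{N+1}\|x\|_2^2 .\tag{4}$$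
Grouping $c$ with $-c$,
$$E\Big|\sum_c\varepsilon_{i,c}X_c\Big|^2=|X_0|^2+\sum_{c=1}^N|X_c+X_{-c}|^2\le2\sum_c|X_c|^2\le\frac4{N+1}\|x\|_2^2 ,$$
and multiplying by $\kappa^2$ gives part 1.

**Step 2.** This step bounds the mean-zero terms of $D_i$. Put $Y_{cc'}=(G_cG_{c'}*x)(t)=(G_c*(G_{c'}*x))(t)$. By (4) applied to the sequences $G_{c'}*x$, and then Plancherel and (2),
$$\sum_{c,c'}|Y_{cc'}|^2\le\frac2{N+1}\sum_{c'}\|G_{c'}*x\|_2^2=\frac{2\gamma}{N+1}\|x\|_2^2\le\frac4{N+1}\|x\|_2^2 .$$
The terms $\varepsilon_{i,c}\varepsilon_{i,c'}Y_{cc'}$ with $|c|\ne|c'|$ have mean zero. Each product $\varepsilon_{i,\alpha}\varepsilon_{i,\beta}$ with $0\le\alpha<\beta$ collects at most $8$ of them (two signs for each index, two orders), and different products are orthogonal. So their sum has second moment at most $8\cdot\frac4{N+1}\|x\|_2^2=\frac{32}{N+1}\|x\|_2^2$.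

**Step 3.** This step bounds the deterministic part of $D_i$. The remaining terms have $c'=-c\ne c$ and $\varepsilon_{i,c}\varepsilon_{i,-c}=1$. They add up to $(B*x)(t)=\int B\,\hat x\,e^{2\pi it\theta}d\theta$ with $B=\sum_{c\ne0}G_cG_{-c}\ge0$. By Cauchy–Schwarz, $B\le\sum_cG_c^2=\gamma\le2$. Further,
$$\int B\le\sum_c\int G_cG_{-c}=\sum_c\sum_k\hat G(k)^2e^{-4\pi ikc/K}=K\hat G(0)^2\le\frac2{N+1},$$
because $K$ is odd, so $K\mid2k$ with $|k|\le N$ forces $k=0$. Hence $\int B^2\le2\int B\le\frac4{N+1}$, and $|(B*x)(t)|^2\le\|B\|_2^2\|x\|_2^2\le\frac4{N+1}\|x\|_2^2$. Adding Step 2, whose sum has mean zero and is therefore orthogonal to this constant, we get $\frac{36}{N+1}\|x\|_2^2$, which proves part 2.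

**Step 4.** This step proves part 3. For $j\ne j'$ both different from $i$, the factor $\rho_j$ is independent of $\rho_i,\rho_{j'}$ and has mean zero, so the summands are orthogonal. By part 1 conditionally on $\rho_j$, and (1),
$$\kappa^{-4}E|(\rho_i*(\rho_j*x_j))(t)|^2\le\kappa^{-4}\frac{4\kappa^2}NE\|\rho_j*x_j\|_2^2\le\kappa^{-4}\frac{4\kappa^2}N\,4\kappa^2\|x_j\|_2^2=\frac{16}N\|x_j\|_2^2 .\qquad\square$$

## 8. From mean-square error to uniform error on a slot

We need a way to measure an error profile that will be repeated along an orbit.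

**Definition.** For $\Gamma:\mathbb Z\to[0,\infty)$ put $\|\Gamma\|_{(N)}=\sum_{j\in\mathbb Z}\sup_{jN\le t<(j+1)N}\Gamma(t)$.

If points $s_1,s_2,\dots$ of $\mathbb Z$ are pairwise at distance at least $N$, each block $[jN,(j+1)N)$ contains at most one of them, so $\sum_i\Gamma(s_i)\le\|\Gamma\|_{(N)}$. For example, $\Gamma=\epsilon1_{[-N,2N]}$ meets the four blocks $j=-1,0,1,2$, so $\|\Gamma\|_{(N)}=4\epsilon$.

**Lemma 5.** Given $r\ge1$, $\theta,\epsilon\in(0,1)$ and $A\ge1$ there is $\delta_0>0$ such that for all $m,N\ge1$ and all polynomials $p_{il}$ ($i\le r$, $l\le m$) with coefficients supported in $[-N,N]$ and $\|p_{il}\|_{\mathbb T}\le1$ the following holds. There are a function $\Gamma$ with $\|\Gamma\|_{(N)}\le\epsilon$ and random polynomials $p'_{il}$ (on a finite probability space) such that, for any real sequences $b_1,\dots,b_r,a_1,\dots,a_m$ supported in $[0,N]$ with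
$$\|a_1\|_2^2\le AN,\qquad\sum_i\Big\|b_i-\sum_lp_{il}*a_l\Big\|_2^2\le\delta_0N,\tag{5}$$
with probability at least $1-\theta$ there are finitely supported real $a_1',\dots,a_m'$ with
$$\Big|b_i-\sum_lp_{il}'*a_l'\Big|\le\Gamma\quad\text{pointwise, for all }i .$$

Two features matter: $\delta_0$ does not depend on $N$, and the random polynomials do not depend on $(a,b)$. Compare Example 1, which is an instance of (5) where $p'=p$ is impossible.

One correction step works as follows. Let $e_i$ be the current errors, with $\sum_i\|e_i\|_2^2\le\delta N$. Add $\rho_i$ to $p_{i1}$ and add $w=(\kappa^2\gamma)^{-1}\sum_j\rho_j*e_j$ to $a_1$. Then $\rho_i*w$ equals $e_i$ plus noise, since $\rho_i^2\approx\kappa^2\gamma$. There is further noise: $\rho_i*a_1$, with mean square per coordinate of order $\kappa^2$, and $p_{i1}*w$, of order $\kappa^{-2}\delta$. Balancing them gives $\kappa=\delta^{1/4}$ and noise of mean square about $\delta^{1/2}$ per coordinate. This is much larger in total than before, but it is spread out: nearly all coordinates lie below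 $\epsilon$ and can be left as they are. Only the exceptional large coordinates need another correction. A $q$-th moment bound shows that their total square mass is of order $\delta^{q/4}N$. For $q=4$ nothing is gained; for $q=8$ we get $\delta^2N$, which is much smaller than $\delta N$. So we may iterate.

The moment bound comes from a classical inequality, for which the reference is A. Bonami, *Étude des coefficients de Fourier des fonctions de $L^p(G)$*, Ann. Inst. Fourier 20 (1970).

**Bonami's hypercontractive inequality.** If $F$ is a polynomial of degree at most $d$ in independent random signs and $q\ge2$, then $\|F\|_q\le(q-1)^{d/2}\|F\|_2$.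

For $d=1$ and $q=4$ one can check it directly: $E(\sum c_j\varepsilon_j)^4=3(\sum c_j^2)^2-2\sum c_j^4\le9(\sum c_j^2)^2$. We use $d=2$, $q=8$, that is, $EF^8\le7^8(EF^2)^4$ for real $F$.

*Proof of Lemma 5.* **Step 1.** This step fixes the parameters. Put
$$\epsilon_u=2^{-u}\epsilon/32\ (u\ge1),\quad\delta_s=\delta_0^{(3/2)^s},\quad\kappa_{s+1}=\delta_s^{1/4},\quad A'=(\sqrt A+1)^2,\quad C_1=16A'+272 ,$$
and choose $\delta_0\in(0,1)$, depending only on $r,\theta,\epsilon,A$, so small that
$$\sum_{s\ge0}2\sqrt r\,\delta_s^{1/4}\le1,\qquad r(4s+8)\,7^8C_1^4\,\epsilon_{s+1}^{-6}\,\delta_s^{1/2}\le\theta2^{-s-1}\quad(s\ge0).\tag{6}$$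
This is possible. Since $(3/2)^s\ge1+s/2$, we have $\delta_s\le\delta_0^{1+s/2}$, while $\epsilon_{s+1}^{-6}=(32/\epsilon)^6\,64^{s+1}$. So the left side of the second condition, multiplied by $2^{s+1}$, is at most a constant times $(s+2)\,128^{s}\delta_0^{1/2}(\delta_0^{1/4})^s$, which is small uniformly in $s$ for small $\delta_0$. The first sum is at most $2\sqrt r\,\delta_0^{1/4}\sum_s(\delta_0^{1/8})^s$.

Now let $N$ and $p_{il}$ be given. Let $S\ge1$ be the least integer with $\delta_SN<\epsilon_S^2$; it exists because $\delta_s$ decays doubly exponentially and $\epsilon_s^2$ only exponentially. Put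
$$\Gamma=\sum_{u=1}^S\epsilon_u1_{[-(2u+1)N,(2u+2)N]} .$$
The $u$-th interval meets $4u+4$ blocks, so $\|\Gamma\|_{(N)}\le\sum_u(4u+4)2^{-u}\epsilon/32\le\frac{12}{32}\epsilon\le\epsilon$.

**Step 2.** This step defines the random polynomials. Take independent families $\rho^{(1)},\dots,\rho^{(S)}$ as in (3), the family $\rho^{(u)}=(\rho^{(u)}_i)_{i\le r}$ with $\kappa=\kappa_u$. Set
$$p^{(s)}_{i1}=p_{i1}+\sum_{u\le s}\rho_i^{(u)},\qquad p_{il}^{(s)}=p_{il}\ (l\ge2),\qquad p'_{il}=p^{(S)}_{il}.$$
Their coefficients are supported in $[-N,N]$, and by (6) $\|p_{i1}^{(s)}\|_{\mathbb T}\le1+\sum_u2\kappa_u\le2$. Nothing here involves $(a,b)$.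

**Step 3.** This step defines the corrected sequences and computes the new error. Let $(a,b)$ satisfy (5). Put $a^{(0)}=a$ and $e_i^{(0)}=b_i-\sum_lp_{il}*a_l$. We keep a decomposition
$$E_i^{(s)}:=b_i-\sum_lp_{il}^{(s)}*a_l^{(s)}=e_i^{(s)}+\sum_{u=1}^sg_i^{(u)},\tag{7}$$
where $g^{(u)}$ is the harmless part and $e^{(s)}$ the part still to be corrected. In step $s+1$ write $\kappa=\kappa_{s+1}$, $\rho_j=\rho_j^{(s+1)}$, with $D_i$ as in (3), and let
$$a_1^{(s+1)}=a_1^{(s)}+w,\quad w=\frac1{\kappa^2\gamma}\sum_j\rho_j*e_j^{(s)},\qquad a_l^{(s+1)}=a_l\ (l\ge2).$$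
Then $E_i^{(s+1)}=E_i^{(s)}-\rho_i*a_1^{(s)}-p_{i1}^{(s)}*w-\rho_i*w$. By (3), $\rho_i^2=\kappa^2(\gamma+D_i)$, so
$$\rho_i*w=e_i^{(s)}+\frac1\gamma D_i*e_i^{(s)}+\frac1{\kappa^2\gamma}\sum_{j\ne i}\rho_i\rho_j*e_j^{(s)} .$$
Hence $E_i^{(s+1)}=(E_i^{(s)}-e_i^{(s)})-Z_i$ with
$$Z_i=\rho_i*a_1^{(s)}+\frac1{\kappa^2\gamma}\sum_j\rho_j*(p_{i1}^{(s)}*e_j^{(s)})+\frac1\gamma D_i*e_i^{(s)}+\frac1{\kappa^2\gamma}\sum_{j\ne i}\rho_i\rho_j*e_j^{(s)} .\tag{8}$$
Put $g_i^{(s+1)}=-Z_i1_{|Z_i|\le\epsilon_{s+1}}$ and $e_i^{(s+1)}=-Z_i1_{|Z_i|>\epsilon_{s+1}}$. Then (7) holds for $s+1$.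

**Step 4.** This step tracks supports. Convolving with a polynomial supported in $[-N,N]$ enlarges a support by at most $N$ on each side. We claim
$$\mathrm{supp}\,a_1^{(s)}\subset[-2sN,(2s+1)N],\qquad\mathrm{supp}\,e_i^{(s)}\subset[-(2s+1)N,(2s+2)N].$$
For $s=0$ this is clear. Given it for $s$, $w$ is supported in $[-(2s+2)N,(2s+3)N]$. Each term of $Z_i$ is supported in $[-(2s+3)N,(2s+4)N]$, since at most two filters act on $e^{(s)}$ and one on $a_1^{(s)}$. This is the claim for $s+1$. The last interval has $(4s+7)N+1\le(4s+8)N$ points. Also $|g_i^{(u)}|\le\epsilon_u1_{[-(2u+1)N,(2u+2)N]}$, so $|\sum_{u\le S}g_i^{(u)}|\le\Gamma$.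

**Step 5.** This step bounds $a_1^{(s)}$ while the errors stay small. Let $\Omega_s$ be the event that $\sum_i\|e_i^{(u)}\|_2^2\le\delta_uN$ for all $u\le s$. It depends only on the first $s$ families, and $\Omega_0$ holds by (5). On $\Omega_s$, for $u\le s$, using $\gamma\ge1$ and $\|\rho_j\|_{\mathbb T}\le2\kappa_{u+1}$,
$$\|a_1^{(u+1)}-a_1^{(u)}\|_2\le\kappa_{u+1}^{-2}\,2\kappa_{u+1}\sum_j\|e_j^{(u)}\|_2\le2\kappa_{u+1}^{-1}\sqrt r\sqrt{\delta_uN}=2\sqrt r\,\delta_u^{1/4}\sqrt N .$$
By (6) and (5), $\|a_1^{(s)}\|_2\le\sqrt{AN}+\sqrt N$, so $\|a_1^{(s)}\|_2^2\le A'N$ on $\Omega_s$.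

**Step 6.** This step bounds the second moment of the noise at each coordinate. Condition on the first $s$ families, on $\Omega_s$; then $a_1^{(s)},e^{(s)},p^{(s)}$ are fixed and independent of the family $s+1$. In (8), the summands of the second term are orthogonal, since the $\rho_j$ are independent with mean zero. Lemma 4 with $\gamma\ge1$ and $\|p_{i1}^{(s)}\|_{\mathbb T}\le2$ bounds the second moments of the four terms at $t$ by
$$\frac{4\kappa^2}NA'N,\qquad\kappa^{-4}\,\frac{4\kappa^2}N\,4\sum_j\|e_j^{(s)}\|_2^2\le16\kappa^{-2}\delta_s,\qquad36\,\delta_s,\qquad16\,\delta_s .$$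
Since $\kappa^2=\delta_s^{1/2}$ and $\delta_s\le\delta_s^{1/2}$,
$$EZ_i(t)^2\le4\big[4A'+16+36+16\big]\delta_s^{1/2}=C_1\delta_s^{1/2} .$$

**Step 7.** This step shows that the exceptional coordinates carry little mass. $Z_i(t)$ is a polynomial of degree at most $2$ in independent random signs, so by Bonami's inequality $EZ_i(t)^8\le7^8(C_1\delta_s^{1/2})^4=7^8C_1^4\delta_s^2$. Where $|Z_i(t)|>\epsilon_{s+1}$ we have $Z_i(t)^2\le\epsilon_{s+1}^{-6}Z_i(t)^8$. With the support count of Step 4,
$$E\sum_i\|e_i^{(s+1)}\|_2^2\le\sum_{i,t}\epsilon_{s+1}^{-6}EZ_i(t)^8\le r(4s+8)N\,7^8C_1^4\,\epsilon_{s+1}^{-6}\,\delta_s^2 .$$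
By Markov's inequality with threshold $\delta_{s+1}N=\delta_s^{3/2}N$, the conditional probability that $\Omega_{s+1}$ fails is at most $r(4s+8)7^8C_1^4\epsilon_{s+1}^{-6}\delta_s^{1/2}\le\theta2^{-s-1}$, by (6). Summing over $0\le s<S$, $\Omega_S$ has probability at least $1-\theta$.

**Step 8.** This step finishes by discreteness. On $\Omega_S$, $\sum_i\|e_i^{(S)}\|_2^2\le\delta_SN<\epsilon_S^2$, whereas every nonzero entry of $e^{(S)}$ exceeds $\epsilon_S$ in modulus. So $e^{(S)}=0$, and with $a'=a^{(S)}$, (7) gives $|b_i-\sum_lp'_{il}*a'_l|=|\sum_{u\le S}g_i^{(u)}|\le\Gamma$. $\square$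

## 9. Castles and words

To build the model we code orbits by columns of finite height.

**Definition (castle).** A *castle* consists of a finite symbol set $\mathcal S$, heights $h:\mathcal S\to\mathbb N_{\ge1}$, and a measurable map
$$\ell:Y\to\mathcal L=\{(i,k):i\in\mathcal S,\ 0\le k<h(i)\}$$
such that for a.e. $y$: if $\ell(y)=(i,k)$ with $k<h(i)-1$, then $\ell(fy)=(i,k+1)$; if $\ell(y)=(i,h(i)-1)$, then $\ell(fy)=(j,0)$ for some $j\in\mathcal S$. Put $B_i=\ell^{-1}(i,0)$ and $B=\bigcup_iB_i$.

If $\ell(y)=(i,k)$ with $k\ge1$, the rules force $\ell(f^{-1}y)=(i,k-1)$. So $\ell^{-1}(i,k)=f^kB_i$ mod $0$, and with $c_i=\mu(B_i)$ we have $\sum_ic_ih(i)=1$.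

**Example 2.** Let $fy=y+\alpha$ mod $1$ on $[0,1)$ with $\frac13<\alpha<\frac12$, $\alpha$ irrational, and $B=[0,\alpha)$. If $y\in[1-2\alpha,\alpha)$, then $y+\alpha\in[\alpha,2\alpha)$ is outside $B$ and $y+2\alpha-1\in[0,3\alpha-1)\subset B$: the return time is $2$. If $y\in[0,1-2\alpha)$, then $y+\alpha$ and $y+2\alpha\in[2\alpha,1)$ are outside $B$ and $y+3\alpha-1\in[3\alpha-1,\alpha)\subset B$: the return time is $3$. So we have a castle with symbols $\mathsf a$ (height $2$, $B_{\mathsf a}=[1-2\alpha,\alpha)$) and $\mathsf b$ (height $3$, $B_{\mathsf b}=[0,1-2\alpha)$), and indeed $2(3\alpha-1)+3(1-2\alpha)=1$. Every integer $\ge2$ is a sum of heights.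

A *word* over $\mathcal S$ is a finite sequence of symbols; its *total height* is the sum of their heights. In Example 2 the word $\mathsf{aba}$ has total height $7$, and its letters start at positions $0,2,5$.

If $\ell'$ is a castle with symbols $\mathcal S'$, heights $h'$ and level set $\mathcal L'$, and $W$ assigns to each $I\in\mathcal S'$ a word $W(I)$ over $\mathcal S$ of total height $h'(I)$, let $\lambda:\mathcal L'\to\mathcal L$ send $(I,t)$ to the letter of $W(I)$ covering position $t$, together with the position inside this letter. Then $\lambda\circ\ell'$ is a castle with symbols $\mathcal S$: tall columns are read as stacks of short ones.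

For a word $w$ over $\mathcal S$ of total height $H$ define
$$b_{w,i}(t)=1[\text{a letter }i\text{ of }w\text{ starts at position }t]-c_i1_{[0,H)}(t).\tag{9}$$
In Example 2, $b_{\mathsf{aba},\mathsf b}$ is $1-c_{\mathsf b}$ at $t=2$, $-c_{\mathsf b}$ at the six other points of $[0,7)$, and $0$ elsewhere.

## 10. One stage: overwriting bad slots

This lemma carries out the plan of Section 4, with Lemma 5 at the point where the naive plan broke down. Its parts serve different purposes: (a) will make the model simple to describe, (b) and (c) will make it isomorphic to $Y$, (d) will make it uniquely ergodic, and (e) will bound its multiplicity.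

**Lemma 6.** Let $\ell$ be a castle with symbols $\mathcal S$ whose heights have gcd $1$, let $*\in\mathcal S$ and $c_i=\mu(B_i)$. Given $\eta,\epsilon\in(0,1)$, $N_*$ and a finite family $\mathcal D$ of measurable sets, there are $N\ge N_*$, a castle $\ell'$ with symbols $\mathcal S'$ and heights in $\{N,N+1\}$ (both occurring), and words $W(I)$ over $\mathcal S$ of total height $h'(I)$, such that:

* (a) each $W(I)$ begins and ends with $*$;
* (b) $\mu(\lambda\circ\ell'\ne\ell)<\eta$;
* (c) each $D\in\mathcal D$ is $\ell'$-measurable mod $0$;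
* (d) $|\#_i(W(I))/h'(I)-c_i|<\epsilon$ for all $i,I$, where $\#_i$ counts occurrences of the letter $i$;
* (e) there are polynomials $p'_{il}$ ($i\in\mathcal S$, $l\le m$), finitely supported real sequences $a_{I,l}$, and $\Gamma$ with $\|\Gamma\|_{(N)}\le\epsilon$, such that, with $b_{I,i}=b_{W(I),i}$, $|b_{I,i}-\sum_lp'_{il}*a_{I,l}|\le\Gamma$ for all $I,i$.

*Proof.* **Step 1.** This step fixes all constants before $N$. Let $r=|\mathcal S|$ and $h=\max h(i)$. Since the heights have gcd $1$, there is $F$ such that every integer $\ge F$ is a nonnegative integer combination of heights; for each such integer fix one word of that total height. Put $\theta=\min\{1/64,\eta/32\}$, $A=4/\theta$, and let $\delta_0=\delta_0(r,\theta,\epsilon,A)$ be given by Lemma 5. The functions $\phi_i=1_{B_i}-c_i\in L^2_0(\mu)$ satisfy $\sum_i\|\phi_i\|_2^2\le\sum_ic_i=\mu(B)\le1$. Apply Lemma 3 to them with $\delta=\theta\delta_0/2$. This gives $p_{il}$, supported in some $[-L,L]$, and bounded functions $\psi_l$. Let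
$$\mathrm{err}_i=\phi_i-\sum_lp_{il}(U)\psi_l,\qquad J'=\max(F+2h,L),\qquad M_1=1+\max_i\sum_l\sum_k|p_{il,k}|\,\|\psi_l\|_\infty .$$
By the mean ergodic theorem choose $n_0$ with $\sum_i4\big\|\frac1{n_0}\sum_{s<n_0}U^s1_{B_i}-c_i\big\|_1\le\theta\epsilon$. Now choose $N\ge\max(N_*,L)$ so large that
$$N\ge2F+4h,\quad r(2L+2J'+1)M_1^2\le\tfrac12\delta_0N,\quad n_0+2F+4h<\tfrac34\epsilon N,\quad\tfrac{2F+4h}N<\tfrac\eta2 .\tag{10}$$

**Step 2.** This step cuts orbits into slots of length $N$ or $N+1$, with many of both kinds. By Rokhlin's lemma there is a set $C'$ of positive measure such that $C',fC',\dots,f^{n-1}C'$ are disjoint for $n=4N(N+1)$, so its return times are at least $4N(N+1)$. Given an integer $q\ge4N(N+1)$, let $y_q$ be the largest integer congruent to $q$ mod $N$ with $y_q\le\frac q{2(N+1)}$. Then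
$$y_q\ge\frac q{2(N+1)}-N\ge\frac q{4(N+1)},$$
and $q-y_q(N+1)$ is divisible by $N$, so $q=x_qN+y_q(N+1)$ with $x_q\ge\frac{q/2}N=\frac q{2N}$. Tile each return interval of length $q$ to $C'$ by $x_q$ slots of length $N$ followed by $y_q$ slots of length $N+1$. Let $C$ be the set of starting points of slots, $H(y)\in\{N,N+1\}$ the return time to $C$, and $C_N,C_{N+1}$ the sets where $H=N$, $H=N+1$. Since almost every orbit is tiled,
$$\int_C\sum_{t<H(y)}\Phi(f^ty)\,d\mu(y)=\int\Phi\,d\mu\qquad(\Phi\ge0),\tag{11}$$
and the same formula holds for $C'$ and its return time $q$. With $\Phi=1$: $\mu(C)\le1/N$, $\int_{C'}q\,d\mu=1$, hence $\mu(C_{N+1})=\int_{C'}y_q\,d\mu\ge\frac1{4(N+1)}\ge\frac1{8N}$ and $\mu(C_N)=\int_{C'}x_q\,d\mu\ge\frac1{2N}$.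

**Step 3.** This step writes a word on each slot that copies the $\ell$-itinerary except near the ends. Visits of an orbit to $B$ have gaps at most $h$. For $y\in C$ let $t_0$ be the least $t\ge F+h$ with $f^ty\in B$ and $t_1$ the largest $t\le H-F-h$ with $f^ty\in B$. Then $t_0<F+2h$, $t_1>H-F-2h$, and $t_0\le t_1$ by (10). Let $w(y)$ be the word of total height $H(y)$ that on $[t_0,t_1)$ is the $\ell$-itinerary of $y$, on $[0,t_0)$ is $*u$, and on $[t_1,H)$ is $u'*$. Here $u,u'$ are the fixed words of total heights $t_0-h(*)\ge F$ and $H-t_1-h(*)\ge F$. The map $w$ is measurable and takes finitely many values.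

**Step 4.** This step compares the word with the functions of Lemma 3. Let $a_l^y(t)=\psi_l(f^ty)1_{[0,H(y))}(t)$. For $J'\le t<H-J'$ we have $t_0\le t<t_1$, so $b_{w(y),i}(t)=\phi_i(f^ty)$. Also $[t-L,t+L]\subset[0,H)$, so $(p_{il}*a_l^y)(t)=(p_{il}(U)\psi_l)(f^ty)$. Hence
$$b_{w(y),i}(t)-\sum_l(p_{il}*a_l^y)(t)=\mathrm{err}_i(f^ty)\qquad(J'\le t<H-J').$$
Elsewhere the difference is bounded by $M_1$, and it vanishes outside $[-L,H+L]$; so at most $2L+2J'+1$ further points matter. By (10),
$$\sum_i\Big\|b_{w(y),i}-\sum_lp_{il}*a_l^y\Big\|_2^2\le\sum_i\sum_{0\le t<H}|\mathrm{err}_i(f^ty)|^2+\tfrac12\delta_0N.\tag{12}$$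

**Step 5.** This step shows that few slots are bad. By (11) and Markov's inequality:

* $\mathrm{bad}_1$, the set of $y\in C$ with $\sum_i\sum_{t<H}|\mathrm{err}_i(f^ty)|^2>\frac12\delta_0N$, has measure at most $\frac{2\delta}{\delta_0N}=\frac\theta N$;
* $\mathrm{bad}_2$, where $\|a_1^y\|_2^2>AN$, has measure at most $\frac{\|\psi_1\|_2^2}{AN}\le\frac4{AN}=\frac\theta N$;
* $\mathrm{bad}_3$, where $\big|\sum_{t<H}\big(\frac1{n_0}\sum_{s<n_0}1_{B_i}(f^{t+s}y)-c_i\big)\big|>\frac14\epsilon N$ for some $i$, has measure at most $\frac\theta N$ by the choice of $n_0$.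

If $y\notin\mathrm{bad}_3$, then
$$|\#_i(w(y))-c_iH|\le\tfrac14\epsilon N+n_0+2F+4h<\epsilon N .$$
Indeed, shifting a sum of length $H$ of numbers in $[0,1]$ by $s<n_0$ changes it by at most $n_0$. Moreover $w(y)$ and the itinerary of $y$ have the same starts in $[t_0,t_1)$, which misses at most $2F+4h$ positions.

**Step 6.** This step applies the random polynomials and fixes an outcome. Apply Lemma 5 to $(p_{il})$, which is allowed as $N\ge L$. Call a word $w$ of height $N$ or $N+1$ *good* for an outcome if there are finitely supported $a'_l$ with $|b_{w,i}-\sum_lp'_{il}*a'_l|\le\Gamma$ for all $i$. If $y\in C\setminus(\mathrm{bad}_1\cup\mathrm{bad}_2)$, then (12) gives the second condition in (5) for $b_i=b_{w(y),i}$, $a_l=a_l^y$. The first holds too, and all sequences are supported in $[0,H)\subset[0,N]$. So $w(y)$ is good with probability at least $1-\theta$. By Fubini there is an outcome for which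
$$\mathrm{bad}_4=\{y\in C\setminus(\mathrm{bad}_1\cup\mathrm{bad}_2):w(y)\text{ not good}\}$$
has measure at most $\theta\mu(C)\le\theta/N$. Fix this outcome. Lemma 5 is usable here because $p'$ is drawn before the words are looked at: one outcome serves most slots.

**Step 7.** This step overwrites the bad slots and defines $\ell'$. The set $\mathrm{bad}=\bigcup_{i\le4}\mathrm{bad}_i$ has measure at most $\frac{4\theta}N\le\frac1{16N}<\min(\mu(C_N),\mu(C_{N+1}))$. So for each $H\in\{N,N+1\}$ there is a non-bad $y$ with $H(y)=H$; let $w_H$ be its word. Put $w'(y)=w(y)$ if $y\in C\setminus\mathrm{bad}$ and $w'(y)=w_{H(y)}$ if $y\in\mathrm{bad}$. Let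
$$I(y)=\Big(w'(y),\,(1_D(f^ty))_{D\in\mathcal D,\,0\le t<H(y)}\Big)\qquad(y\in C),$$
let $\mathcal S'$ be the set of values of positive measure, and for $I=I(y)$ let $h'(I)=H(y)$, $W(I)=w'(y)$. Put $\ell'(f^ty)=(I(y),t)$ for $y\in C$ and $0\le t<H(y)$. This is a castle, and both heights occur.

**Step 8.** This step checks (a)–(e). Every $w'(y)$ is a word of a non-bad slot, so it begins and ends with $*$, which is (a). It satisfies (d) by Step 5, as $\epsilon N\le\epsilon h'(I)$. It is good by Step 6, which is (e), the sequences $a_{I,l}$ being those given by goodness of $W(I)$. Part (c) holds because $(I(y),t)$ determines $1_D(f^ty)$. For (b), $\lambda(\ell'(f^ty))=\ell(f^ty)$ unless $y\in\mathrm{bad}$ or $t\notin[t_0,t_1)$. So the measure in (b) is at most $(N+1)\frac{4\theta}N+\frac{2F+4h}N\le8\theta+\frac{2F+4h}N<\frac\eta4+\frac\eta2<\eta$. $\square$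

## 11. The limit system

**Step 1.** This step iterates Lemma 6. Let $D_1,D_2,\dots$ generate $\mathcal B$ mod $0$. Start with the trivial castle $\ell_0^{(0)}$: one symbol, height $1$. Given $\ell_n^{(n)}$ with symbols $\mathcal S_n$, heights $h_n$ of gcd $1$ and level set $\mathcal L_n$, so that $|\mathcal L_n|=\sum_jh_n(j)$, choose $*_n\in\mathcal S_n$ and apply Lemma 6 with
$$\eta_n=2^{-n-1},\qquad\epsilon_n=2^{-n-1}/|\mathcal L_n|,\qquad N_*=n+1,\qquad\mathcal D=\{D_1,\dots,D_{n+1}\}.$$
We obtain $\ell_{n+1}^{(n+1)}$ with symbols $\mathcal S_{n+1}$ and heights $\{N_{n+1},N_{n+1}+1\}$, again of gcd $1$, words $W_n(I)$ over $\mathcal S_n$ for $I\in\mathcal S_{n+1}$, the map $\lambda_n:\mathcal L_{n+1}\to\mathcal L_n$, the constants $c_{n,i}$ (base measures of $\ell_n^{(n)}$), and the data $p_{il}^{(n)},a_{I,l}^{(n)},\Gamma_n$ of (e).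

**Step 2.** This step makes the castles exactly compatible. For $k\ge n$ let $\ell_n^{(k)}=\lambda_n\circ\cdots\circ\lambda_{k-1}\circ\ell_k^{(k)}$. By (b), $\mu(\ell_n^{(k+1)}\ne\ell_n^{(k)})\le\mu(\lambda_k\circ\ell_{k+1}^{(k+1)}\neq\ell_k^{(k)})<\eta_k$. By Borel–Cantelli, for a.e. $y$ the value $\ell_n^{(k)}(y)$ is eventually constant in $k$; call it $\ell_n(y)$. The castle rules involve only $y$ and $fy$, so they pass to the limit and each $\ell_n$ is a castle. From $\lambda_n\circ\ell_{n+1}^{(k)}=\ell_n^{(k)}$ for $k\ge n+1$ we get $\lambda_n\circ\ell_{n+1}=\ell_n$.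

**Step 3.** This step defines the model and proves that it is isomorphic to $Y$. Let
$$\pi(y)=(\ell_n(f^ty))_{n\ge0,\,t\in\mathbb Z}\in\prod_n\mathcal L_n^{\mathbb Z},$$
let $T$ be the shift in $t$, $\nu=\pi_*\mu$ and $X=\mathrm{supp}\,\nu$. Then $X$ is compact metrizable, $T$ is a homeomorphism of $X$, and $\pi\circ f=T\circ\pi$. For $n\ge\max(j,1)$, (c) gives $Q\subset\mathcal L_n$ with $D_j=(\ell_n^{(n)})^{-1}(Q)$ mod $0$. This set differs from $\ell_n^{-1}(Q)$ by measure at most $\mu(\ell_n^{(n)}\ne\ell_n)\le\sum_{k\ge n}\eta_k\to0$. So each $D_j$ is $\pi$-measurable mod $0$, $\pi$ generates $\mathcal B$ mod $0$, and therefore $\pi$ is an isomorphism $(Y,f,\mu)\cong(X,T,\nu)$ of standard probability systems.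

**Step 4.** This step transfers the column structure to every point of $X$. The castle rules and the relations $\lambda_n(x_{n+1,t})=x_{n,t}$ are closed conditions on $x$ (each involves finitely many coordinates in finite sets) and hold $\nu$-a.e., so they hold for all $x\in X$. Thus for each $x\in X$ and each $n$, $\mathbb Z$ is partitioned into level-$n$ columns: intervals on which $x_{n,\cdot}$ runs through $(i,0),\dots,(i,h_n(i)-1)$. A level-$(n+1)$ column $I$ is read at level $n$ as the word $W_n(I)$.

**Step 5.** This step finds a dense subspace of $C(X)$. Let $\chi_{n,i}(x)=1[x_{n,0}=(i,0)]$, and let $\mathcal A_n\subset C(X)$ be the set of functions of $x_{n,0}$. It is spanned by the functions $1[x_{n,0}=(i,k)]=U_T^{-k}\chi_{n,i}$, and $\mathcal A_n\subset\mathcal A_{n+1}$ because $x_{n,0}=\lambda_n(x_{n+1,0})$. We claim that $\bigcup_n\mathcal A_n$ is dense in $C(X)$. Functions of finitely many coordinates are dense. Such a function depends, for some $s$ and all large $n$, only on $(x_{n,t})_{|t|\le s}$. Take such an $n\ge1$ with $N_n>s$,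 which is possible as $N_n\ge n$. Let $x_{n+1,0}=(I,k)$ and $|t|\le s$.

* If $0\le k+t<h_{n+1}(I)$, then $x_{n,t}=\lambda_n(I,k+t)$.
* If $k+t\ge h_{n+1}(I)$, let $t'=k+t-h_{n+1}(I)$; then $0\le t'<s$ since $k<h_{n+1}(I)$. By (a) the next level-$(n+1)$ column begins with $*_n$, of height at least $N_n>s$, so $x_{n,t}=(*_n,t')$.
* If $k+t<0$, then $|k+t|\le s<N_n$, and by (a) the previous column ends with $*_n$, so $x_{n,t}=(*_n,h_n(*_n)+k+t)$.

In all cases $x_{n,t}$ is determined by $(I,k)=x_{n+1,0}$. So the function lies in $\mathcal A_{n+1}$.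

**Step 6.** This step proves unique ergodicity. Let $F\in\mathcal A_n$ be given by a function on $\mathcal L_n$ bounded by $M_F$. For $k\ge n$, $F$ is also given by a function $F_k$ on $\mathcal L_k$ with $|F_k|\le M_F$. Put
$$S_j=\sum_{u<h_k(j)}F_k(j,u)\quad(j\in\mathcal S_k),\qquad C_k=\sum_{j\in\mathcal S_k}c_{k,j}S_j .$$
The average of $F$ over a level-$(k+1)$ column $I$ is $\sum_j\frac{\#_j(W_k(I))}{h_{k+1}(I)}S_j$. By (d) it differs from $C_k$ by at most
$$\epsilon_k\sum_j|S_j|\le\epsilon_k\sum_jh_k(j)M_F=\epsilon_k|\mathcal L_k|M_F\le2^{-k}M_F .$$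
An orbit segment of length $R$ consists of complete level-$(k+1)$ columns and at most two partial ones. The latter have total length at most $2(N_{k+1}+1)$, and $|C_k|\le M_F$ because $\sum_jc_{k,j}h_k(j)=1$. Hence for all $k\ge n$
$$\limsup_{R\to\infty}\sup_{x\in X}\Big|\frac1R\sum_{t<R}F(T^tx)-C_k\Big|\le2^{-k}M_F .$$
So $(C_k)$ is Cauchy and the averages converge uniformly to the constant $\lim C_k$. By density, the averages of every $F\in C(X)$ converge uniformly to a constant, so $(X,T)$ is uniquely ergodic, with invariant measure $\nu$.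

**Step 7.** This step identifies the form of the model. Any nonempty closed invariant subset of $X$ carries an invariant probability measure, which must be $\nu$, whose support is $X$; so $T$ is minimal. $X$ is zero-dimensional. An isolated point would be a nonempty open set, hence of positive $\nu$-mass, but $\nu$ is non-atomic. So $X$ is a Cantor set.

## 12. The multiplicity of the limit system

It remains to prove $\mathrm{Mult}(T)\le m$ and the density statement of Theorem 1.

**Step 1.** This step assembles the sequences of (e) into continuous functions. Let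
$$\Psi_{n,l}=\sum_{I\in\mathcal S_{n+1}}\sum_ka_{I,l}^{(n)}(k)\,U_T^{-k}\chi_{n+1,I}\in C(X).$$
For $x\in X$ let $(I,s)$ range over the level-$(n+1)$ columns of $x$ ($I$ the symbol, $s$ the starting time). Since $\chi_{n+1,I}(T^{t-k}x)=1$ exactly when a column $I$ starts at $t-k$,
$$\Psi_{n,l}(T^tx)=\sum_{(I,s)}a_{I,l}^{(n)}(t-s),\qquad(p(U_T)\Psi_{n,l})(T^tx)=\sum_{(I,s)}(p*a_{I,l}^{(n)})(t-s).$$
Every $t$ lies in exactly one column, which is read at level $n$ as $W_n(I)$. So by (9), with $b_{I,i}=b_{W_n(I),i}$,
$$\chi_{n,i}(T^tx)-c_{n,i}=\sum_{(I,s)}b_{I,i}(t-s).$$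

**Step 2.** This step gives the uniform estimate. By (e) at $t=0$,
$$\Big|\chi_{n,i}-c_{n,i}-\sum_lp_{il}^{(n)}(U_T)\Psi_{n,l}\Big|(x)\le\sum_{(I,s)}\Gamma_n(-s)\le\|\Gamma_n\|_{(N_{n+1})}\le\epsilon_n ,$$
because distinct starting times differ by at least $N_{n+1}$, so each block $[jN_{n+1},(j+1)N_{n+1})$ contains at most one $-s$. Write $\tilde F=F-\int F\,d\nu$. Subtracting from the function on the left its integral, which is at most $\epsilon_n$ in modulus,
$$\Big\|\tilde\chi_{n,i}-\sum_lp_{il}^{(n)}(U_T)\tilde\Psi_{n,l}\Big\|_\infty\le2\epsilon_n .$$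

**Step 3.** This step passes from $\chi_{n,i}$ to all of $\mathcal A_{n_0}$. Let $F\in\mathcal A_{n_0}$ and $n\ge n_0$. Then $F=\sum_{(i,k)\in\mathcal L_n}F_n(i,k)U_T^{-k}\chi_{n,i}$ with $|F_n|\le M_F$, so
$$\mathrm{dist}\big(\tilde F,Z(\tilde\Psi_{n,1},\dots,\tilde\Psi_{n,m})\big)\le2\epsilon_n|\mathcal L_n|M_F=2^{-n}M_F .$$
This explains the factor $1/|\mathcal L_n|$ in the choice of $\epsilon_n$.

**Step 4.** This step adds the constants without adding a function. Let
$$\psi_n=(\tilde\Psi_{n,1}+1,\tilde\Psi_{n,2},\dots,\tilde\Psi_{n,m})\in C(X)^m .$$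
By unique ergodicity, $\frac1R\sum_{t<R}U_T^t(\tilde\Psi_{n,1}+1)\to1$ uniformly. So $\overline{Z(\psi_n)}$ contains $1$, hence all $\tilde\Psi_{n,l}$, and since $F=\tilde F+\int F\,d\nu$, $\mathrm{dist}(F,Z(\psi_n))\le2^{-n}M_F\to0$ for every $F$ in the dense set $\bigcup_n\mathcal A_n$.

**Step 5.** This step concludes. $U_T$ is an invertible isometry of the separable Banach space $C(X)$. By Lemma 2 the generating $m$-tuples form a dense $G_\delta$ in $C(X)^m$, and $\mathrm{Mult}(T)\le m$. With (ii), $\mathrm{Mult}(T)=m=\mathrm{Mult}(\mu)$. Together with Section 3 this proves Theorem 1. $\blacksquare$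

## 13. The point mass, clopen approximation, and $L^p$

**Proposition 7.** For every ergodic system, $\min\{\mathrm{Mult}(T):(X,T)\text{ a uniquely ergodic model of }\mu\}=\max(1,\mathrm{Mult}(\mu))$.

*Proof.* If $\mu$ is a point mass, then $\mathrm{Mult}(\mu)=0$, but $C(X)\ne\{0\}$ forces $\mathrm{Mult}(T)\ge1$, and the one-point system attains $1$. Otherwise $\mathrm{Mult}(\mu)\ge1$, (ii) gives the lower bound, and Theorem 1 shows that it is attained. $\square$

So the exclusion of the point mass in Theorem 1 is necessary, and it is the only exception.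

**Proposition 8.** Let $\mu$ be non-atomic with $\mathrm{Mult}(\mu)<\infty$, let $D_1,\dots,D_q\in\mathcal B$ and $\eta>0$. The model in Theorem 1, including its second part, can be chosen so that each $D_j$ is within $\mu$-measure $\eta$ of the preimage of a clopen set.

*Proof.* In Section 11 put $D_1,\dots,D_q$ into $\mathcal D$ at stage $0$, and choose the $\eta_k$ with $\sum_{k\ge1}\eta_k<\eta$; the rest of the construction uses only the summability of the $\eta_k$. Then $D_j=(\ell_1^{(1)})^{-1}(Q)$ mod $0$ for some $Q\subset\mathcal L_1$. It differs from $\ell_1^{-1}(Q)=\pi^{-1}\{x:x_{1,0}\in Q\}$ by measure at most $\mu(\ell_1^{(1)}\ne\ell_1)\le\sum_{k\ge1}\eta_k<\eta$. $\square$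

For $1\le p<\infty$ let $L^p_0(\mu)$ be the space of mean-zero functions in the real space $L^p(\mu)$, and $\mathrm{Mult}_p(\mu)$ the multiplicity of $\phi\mapsto\phi\circ f$ on $L^p_0(\mu)$.

**Proposition 9.** For ergodic $\mu$, $\mathrm{Mult}_p(\mu)\le\mathrm{Mult}(\mu)$ for all $p\in[1,\infty)$, with equality for $2\le p<\infty$.

*Proof.* For a point mass both numbers are $0$. Otherwise, the inequality is trivial if $\mathrm{Mult}(\mu)=\infty$. If $m=\mathrm{Mult}(\mu)<\infty$, take the model of Theorem 1 and a generating $m$-tuple $\phi$ of $C(X)$. The map $F\mapsto F-\int F\,d\nu$ from $C(X)$ to $L_0^p(\nu)$ is continuous, commutes with the dynamics and has dense range. So the functions $\phi_l-\int\phi_l\,d\nu$ generate $L_0^p(\nu)$, and $\mathrm{Mult}_p(\mu)\le m$.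

Let $p\ge2$. Then $L_0^p\subset L_0^2$ is dense and its norm is stronger, so a generating family in $L_0^p$ also generates $L_0^2$. This gives $\mathrm{Mult}(\mu)\le\mathrm{Mult}_p(\mu)$, also when $\mathrm{Mult}(\mu)=\infty$. $\square$
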